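# Shortcuts in the pants graph: a subsurface whose pants graph is not totally geodesic

## 1. Five holes, one of them forgotten

Let $S$ be a sphere with five holes, numbered $1,\dots,5$. A simple closed curve on $S$ that bounds no disc and is not parallel to a hole separates two holes from three; say that it *surrounds* the two. If $a,b$ are two such curves, disjoint and not isotopic, they cut $S$ into three pieces in a row. Each end piece contains at least two holes and the middle piece at least one, so the distribution is $2,1,2$. Thus $\{a,b\}$ cuts $S$ into three pairs of pants, and nothing more can be added. We call $\{a,b\}$ a pants decomposition.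

A *move* keeps one curve, say $a$, and replaces $b$ by another curve $b'$ in the four-holed sphere outside $a$, where $b$ and $b'$ meet twice and cannot be made to meet less.

Fix a curve $q$ surrounding $4$ and $5$, and look only at pants decompositions $\{\alpha,q\}$. Here $\alpha$ lives in the four-holed sphere $A$ outside $q$, with holes $1,2,3,q$. Suppose we want to go from $\{\alpha,q\}$ to $\{\alpha',q\}$ in as few moves as possible. Could it help to move $q$ temporarily?

To decide this, forget hole $5$, that is, fill it with a disc. The result is a sphere with holes $1,2,3,4$. In it $q$ is parallel to hole $4$, so the filled sphere is a copy of $A$. What happens to a pants decomposition $\{a,b\}$ of $S$?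

If $5$ lies in the middle piece, then $a$ and $b$ become isotopic. If $5$ is surrounded by $a$ together with a hole $i$, then $a$ becomes parallel to $i$ and $b$ survives; symmetrically for $b$. In each case exactly one curve of $A$ is left. Call it $\pi(\{a,b\})$. Clearly $\pi(\{\alpha,q\})=\alpha$.

Now take a move $\{a,b\}\to\{a,b'\}$.

If $a$ surrounds $5$ and $i$, the four-holed sphere outside $a$ becomes, up to a collar of hole $i$, the whole filled sphere. The curves $b,b'$ still meet twice and no less, so the images $b,b'$ differ by a move. If $a$ does not surround $5$, then $a$ survives, and both images equal the class of $a$.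

So a path of length $L$ from $\{\alpha,q\}$ to $\{\alpha',q\}$ gives a path of length at most $L$ from $\alpha$ to $\alpha'$ inside $A$. Moreover, if the path ever gives up $q$, the first move that does so has the form $\{\alpha_1,q\}\to\{\alpha_1,q'\}$. It keeps $\alpha_1$, which does not surround $5$, so the two images agree and the path in $A$ has length at most $L-1$. Hence every shortest path keeps $q$ all the way: moving $q$ never helps, and always costs.

The question of these notes is whether this is a general law. If $A$ is a subsurface of $\Sigma$ and we freeze the pants decomposition outside $A$, do all shortest paths between frozen configurations stay frozen?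

## 2. Pants graphs, subsurface maps, and the statements

Surfaces are compact and orientable, and punctures and boundary components are treated alike. Every component of a surface has negative Euler characteristic. For a connected surface of genus $g$ with $b$ boundary components put $\xi=3g+b-3\ge0$. The ambient surface $\Sigma$ is connected with $\xi(\Sigma)\ge1$.

A *curve* will mean an essential, non-peripheral simple closed curve up to isotopy, and a *multicurve* a set of pairwise disjoint, pairwise non-isotopic curves. The geometric intersection number is $i(u,x)$. We say that $u$ *crosses* $x$ if $i(u,x)\ne0$; a multicurve crosses $x$ if one of its components does.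

**Definition 2.1 (pants graph).** A pants decomposition of a connected surface is a maximal multicurve; it has $\xi$ curves. The vertices of $\mathcal P(\Sigma)$ are the pants decompositions. Two are joined by an edge if they differ by an elementary move: one curve $\alpha$ is replaced by a curve $\beta$, all others are kept, and $\beta$ lies in the complexity-one component (a one-holed torus or a four-holed sphere) of the complement of the kept curves and meets $\alpha$ minimally there (once in a one-holed torus, twice in a four-holed sphere). For a disconnected surface a pants decomposition is a union of pants decompositions of the components, an elementary move happens in exactly one component, and a pair of pants contributes no curves. Every edge has length $1$.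

For example, the curves of a one-holed torus are indexed by slopes $p/q\in\mathbb Q\cup\{\infty\}$ with $i(p/q,r/s)=|ps-qr|$. So its pants graph is the Farey graph: $p/q$ and $r/s$ are joined when $|ps-qr|=1$.

The pants graph $\mathcal P(\Sigma)$ is connected (Hatcher–Thurston, *Topology* 19 (1980)).

**Definition 2.2.** A subgraph $Y$ of $\mathcal P(\Sigma)$ is totally geodesic if every geodesic of $\mathcal P(\Sigma)$ with endpoints in $Y$ is contained in $Y$. A map of graphs is simplicial if it sends vertices to vertices and adjacent vertices to adjacent vertices.

The following is stated in Samuel J. Taylor and Alexander Zupan, "Products of Farey graphs are totally geodesic in the pants graph", arXiv:1307.7268 (2013).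

**Conjecture (Aramayona, Parlier, Shackleton).** Suppose that $\Sigma'$ and $\Sigma$ are surfaces, $\Sigma'$ possibly disconnected, and $i:\mathcal P(\Sigma')\to\mathcal P(\Sigma)$ is an injective simplicial map. Then $i(\mathcal P(\Sigma'))$ is totally geodesic in $\mathcal P(\Sigma)$.

**The maps $i_Q$.** Let $A\subset\Sigma$ be an essential subsurface, isotoped so that boundary components of $A$ that are peripheral in $\Sigma$ are components of $\partial\Sigma$. Let $Q$ consist of the components of $\partial A$ that are non-peripheral in $\Sigma$, together with a pants decomposition of $\Sigma\setminus A$ (an annular component of $\Sigma\setminus A$ would give just one curve of $Q$). Put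
$$i_Q:\mathcal P(A)\to\mathcal P(\Sigma),\qquad i_Q(T)=T\cup Q .$$
If $T,T'$ differ by replacing $\alpha$ by $\beta$, then the component containing $\alpha$ of the complement of the other curves is the same in $A$ (with $T\setminus\alpha$) as in $\Sigma$ (with $(T\setminus\alpha)\cup Q$), because $Q$ contains all of $\partial A$ that is not in $\partial\Sigma$. So $T,T'$ are adjacent in $\mathcal P(A)$ if and only if $T\cup Q,T'\cup Q$ are adjacent in $\mathcal P(\Sigma)$. Hence $i_Q$ is injective and simplicial, and a path of $\mathcal P(\Sigma)$ contained in $i_Q(\mathcal P(A))$ is the image of a path of $\mathcal P(A)$ of the same length. Section 1 is the case of $S$ with $Q=\{q\}$.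

Put
$$\lambda_k=\tfrac{k}{44}\,(\log_2 k-80).$$

**Theorem 1.** Let $k\ge16$ be even with $\log_2k>80$. There are a connected surface $\Sigma$ of genus $1+k/2$ with $k$ boundary components (so $\xi(\Sigma)=5k/2$), a connected essential subsurface $A$, a multicurve $Q$ as above, and a constant $Z$ such that for every $n\ge1$ there are $T,T'\in\mathcal P(A)$ with
$$d_{\mathcal P(A)}(T,T')\ge n\lambda_k,\qquad d_{\mathcal P(\Sigma)}(T\cup Q,T'\cup Q)\le Z+17kn .$$

**Corollary (the conjecture is false).** If $\log_2k>828$ (for example $k=2^{829}$), then for $n>Z/(\lambda_k-17k)$ no geodesic of $\mathcal P(\Sigma)$ joining $T\cup Q$ to $T'\cup Q$ is contained in $i_Q(\mathcal P(A))$. So the conjecture fails, even for connected $\Sigma'$ and for a map $T\mapsto T\cup Q$.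

*Proof from Theorem 1.* We have $\lambda_k>17k$ iff $\log_2k-80>17\cdot44=748$, that is, iff $\log_2k>828$. For $n>Z/(\lambda_k-17k)$ we get $Z+17kn<n\lambda_k$, so $d_{\mathcal P(\Sigma)}(T\cup Q,T'\cup Q)<d_{\mathcal P(A)}(T,T')$. A geodesic between these points contained in $i_Q(\mathcal P(A))$ would be the image of a path in $\mathcal P(A)$ from $T$ to $T'$ shorter than $d_{\mathcal P(A)}(T,T')$, which is absurd. Since $\mathcal P(\Sigma)$ is connected, a geodesic exists. $\square$

**Theorem 2.**
(a) There is no universal $K$ such that all maps $i_Q$ with $A$ connected are $(K,C)$-quasi-isometric embeddings for some $C=C(i_Q)$. For the $i_Q$ of Theorem 1 one needs $K\ge\frac{\log_2k-80}{748}$.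
(b) There is $g_0$ such that for all $g\ge g_0$ and $b\ge0$ the conjecture fails for $\Sigma=\Sigma_{g,b}$ (genus $g$, $b$ boundary components) and some connected $\Sigma'$.
(c) In contrast, if $\Sigma$ is planar and $A$ is connected with $\xi(A)\ge1$, then $i_Q(\mathcal P(A))$ is totally geodesic.

We shall use one elementary fact repeatedly.

**Fact 2.3 (four-holed spheres).** Let $\alpha,\beta$ be curves in a four-holed sphere. If they are in minimal position with $|\alpha\cap\beta|=2$, they induce different partitions of the four holes into two pairs. Conversely, if $|\alpha\cap\beta|=2$ and the partitions differ, then $i(\alpha,\beta)=2$.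

*Proof.* Two circles on a sphere crossing twice have four complementary regions $X_{ij}$, where $X_{ij}$ is bounded by one segment $\alpha_i$ of $\alpha$ and one segment $\beta_j$ of $\beta$. By the bigon criterion none of them is a disc in the surface, so each contains exactly one of the four holes. The curve $\alpha$ separates the holes of $X_{11},X_{21}$ from those of $X_{12},X_{22}$, while $\beta$ separates those of $X_{11},X_{12}$ from those of $X_{21},X_{22}$. Conversely, $i(\alpha,\beta)$ is even and at most $2$. If it were $0$, the curves would be isotopic, because disjoint curves in a four-holed sphere are isotopic, and the partitions would agree. $\square$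

## 3. Planar surfaces: capping holes

The argument of Section 1 is the first thing one would try in general, and on planar surfaces it works. This section proves Theorem 2(c) and then locates the point where the method stops.

Let $\Sigma$ be planar and $A\subset\Sigma$ connected with $\xi(A)\ge1$.

**Step 1: the map $\pi$.** We construct the analogue of forgetting hole $5$. Every curve separates $\Sigma$. A component $B_j$ of $\Sigma\setminus A$ meets $A$ in exactly one curve $o_j$: if it met $A$ in two, a loop through $A$ and $B_j$ would cross one of them once, and that curve would not separate. Also $\chi(B_j)<0$, since $o_j$ is essential and non-peripheral. Choose one boundary component of $\Sigma$ in each $B_j$ and cap all others in $\bigcup B_j$ with discs. Each $B_j$ becomes an annulus, and the capped surface is identified with $A$. For a pants decomposition $T_1$ of $\Sigma$ let $\pi(T_1)$ be the set of isotopy classes, in the capped surface, of those curves of $T_1$ that are essential and non-peripheral there.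

**Step 2: $\pi(T_1)\in\mathcal P(A)$, adjacent vertices have equal or adjacent images, and $\pi(T\cup Q)=T$.** This says that $\pi$ is a retraction that does not increase lengths. Curves that are trivial or peripheral stay trivial or peripheral under further capping, so $\pi$ is the composite of the analogous maps that cap one boundary component at a time. The intermediate surfaces have negative Euler characteristic because $A$ does. So consider capping one component $p$ in a planar surface $S$, with result $S^*$ and $\chi(S^*)<0$.

In a pants decomposition of $S$ let $(p,u,v)$ be the pair of pants containing $p$. By planarity $u\ne v$, and $u,v$ are not both in $\partial S$, since otherwise $S^*$ would be an annulus. After capping, this pair of pants becomes an annulus. So $u$ and $v$ become isotopic, or one of them becomes peripheral if the other is in $\partial S$. All other pairs of pants survive, so the image cuts $S^*$ into pairs of pants and is a pants decomposition.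

Now let $\alpha\to\beta$ be a move in $W$, which is a four-holed sphere by planarity.

If $p\not\subset\partial W$, then $(p,u,v)$ lies outside $W$, and by planarity it shares at most one boundary curve with $W$. After capping, $W$ is still a complexity-one component of the complement of the common curves, up to attaching an annulus, and the move becomes a move. If $p\subset\partial W$, then $W$ becomes a pair of pants, in which $\alpha$ and $\beta$ are parallel to boundary components. Those are common curves or components of $\partial S$, so both images equal the image of the common curves.

Finally, after capping, the curves of $Q$ lie in the annuli $B_j$ and disappear, while the $\xi(A)$ curves of $T$ remain. So $\pi(T\cup Q)=T$.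

**Step 3: leaving $i_Q(\mathcal P(A))$ wastes a step.** Let a geodesic of length $L$ run from $T\cup Q$ to $T'\cup Q$, and suppose it is not contained in $i_Q(\mathcal P(A))$. A vertex containing $Q$ lies in $i_Q(\mathcal P(A))$, and so does an edge between two such vertices (Section 2). So there is a first move $T_1\to T_2$ with $T_1\supset Q$ that replaces some $q\in Q$ by a curve $q'$, in a four-holed sphere $W$.

We claim that some boundary curve of $W$ bounds a disc in the capped surface on the side not containing $W$, or is itself a capped boundary component.

If $q=o_j$, the part of $W$ on the $B_j$-side is a pair of pants with boundary $q,s,t$. The curves $s,t$ cut off disjoint parts of $B_j$, each containing boundary components of $\Sigma$ (or $s$, respectively $t$, is one). Only one boundary component of $\Sigma$ in $B_j$ is uncapped, so one of the two parts contains only capped ones. If $q$ is interior to $B_j$, then $W\subset B_j$. Of the four sides of $W$ in $\Sigma$, one contains $A$ and at most one more contains the uncapped boundary component in $B_j$. The remaining ones, at least two, contain only capped components of $\partial\Sigma\cap B_j$.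

Hence in the capped surface $q$ and $q'$ lie in $W\cup(\text{disc})$, a pair of pants. So each is trivial or parallel to a boundary curve of $W$, which is a curve of $T_1\cap T_2$ or a component of $\partial\Sigma$. Therefore $\pi(T_1)=\pi(T_2)$: both consist of the classes coming from $T_1\cap T_2$. So $\pi$ of the geodesic gives a path from $T$ to $T'$ in $\mathcal P(A)$ of length at most $L-1$. Applying $i_Q$ to it gives a path from $T\cup Q$ to $T'\cup Q$ of length at most $L-1$, a contradiction. This proves Theorem 2(c). $\square$

**Where capping stops.** The map $\pi$ exists because each complementary piece $B_j$ is planar and meets $A$ in a single curve, so that filling holes turns it into a collar of $A$. Filling holes changes neither the genus of a piece nor the number of curves along which it meets $A$. If a component $B$ of $\Sigma\setminus A$ has genus, or meets $A$ in several curves, no choice of discs makes it a collar, and Step 1 cannot be carried out. In Section 5 we shall meet a piece $B$ which has genus $1$, meets $A$ in three curves, and contains no hole of $\Sigma$ at all. That the conclusion also fails, and not just this method, is Theorem 1.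

## 4. Twisting in the Farey graph, and a plan

To disprove the conjecture we need a lower bound for distances in $\mathcal P(A)$. The basic tool is visible in the Farey graph.

Let $x=\infty$. If $p/q$ and $r/s$ are adjacent and both finite, then $|p/q-r/s|=1/(qs)\le1$. So a path from $0$ to the integer $N$ that avoids $\infty$ has length at least $N$, while $0,\infty,N$ has length $2$. Since $N$ is the image of $0$ under the $N$-th power of a Dehn twist about $\infty$ (up to sign conventions), the moral is that *if two vertices differ by much twisting about $x$, then every short path between them visits $x$*. Twisting about a long list of curves in turn will force a path of $\mathcal P(A)$ to visit a prescribed list of curves in a prescribed order, provided that consecutive curves cross.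

The plan has three parts.

First, we build $\Sigma\supset A$ and multicurves $C_1,C_2,C_3$ of $A$ whose components all have the form "the curve $c_e$ around the holes $p_v,p_w$ of $A$ along an arc", where $e=\{v,w\}$ runs over the edges of a cubic graph on $k$ labelled vertices. Twisting forces a path of $\mathcal P(A)$ to visit $C_1,C_2,C_3$, over and over, $n$ times. Curves $c_e,c_{e'}$ whose edges have no common vertex are disjoint, so the $C_j$ cannot follow each other directly. We interpose a curve $y$ that crosses every $c_e$.

Second, in the larger surface one round $y,C_1,y,C_2,y,C_3,y$ costs only $17k$ moves, because $\Sigma$ contains curves $\delta_e$ that cut everything into small pieces.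

Third, in $\mathcal P(A)$ one round costs at least $\lambda_k$, of order $k\log k$, for a suitable cubic graph. This is a counting argument: there are too many cubic graphs for all of them to be traced by short paths.

Why $n$ rounds? The endpoints must contain $Q$, whereas the cheap route does not. Getting from $T\cup Q$ to the cheap route costs some number $Z$ about which we know nothing but that it is finite, and a single round could not absorb it. Over $n$ rounds it is paid once at either end.

## 5. A surface built from a cubic graph

Let $k\ge16$ be even. Choose a cyclic order $\omega=(v_1,\dots,v_k)$ of $\{1,\dots,k\}$ and a bijection $M$ from $\{v_i:i\text{ even}\}$ to $\{v_i:i\text{ odd}\}$, viewed as a perfect matching. Let $E$ be the connected cubic multigraph with *cycle edges* $f_i=\{v_i,v_{i+1}\}$ (indices mod $k$) and the *matching edges* of $M$. Its edges split into three perfect matchings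
$$M_1=\{f_i:i\text{ odd}\},\qquad M_2=\{f_i:i\text{ even}\},\qquad M_3=M.$$
There are no loops; double edges are allowed.

**Step 1: the surface $\Sigma$.** For $v=v_i$ let $S_v$ be a four-holed sphere, drawn in the oriented sphere, with a hole $p_v$ at the origin, a hole $\delta_-$ to the west, a hole $\delta_+$ to the east, and a hole $\delta_m$ to the north if $i$ is even and to the south if $i$ is odd. Let $a_-,a_+,a_m$ be the straight arcs from $p_v$ to $\delta_-,\delta_+,\delta_m$. Glue $\delta_+$ of $v_i$ to $\delta_-$ of $v_{i+1}$, and $\delta_m$ of $v$ to $\delta_m$ of $w$ for each $\{v,w\}\in M$, compatibly with orientations and matching the endpoints of the arcs. At a cycle edge, the north side of $a_+$ is then matched with the north side of $a_-$, since both are the left side of the eastward arc.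

The result $\Sigma$ is connected with boundary components $p_1,\dots,p_k$, and $\chi(\Sigma)=-2k$. So its genus is $1+k/2$ and $\xi(\Sigma)=5k/2$. Each edge $e=\{v,w\}$ gives a curve $\delta_e$ and an arc $a_e$ from $p_v$ to $p_w$ crossing $\delta_e$ once. The $\delta_e$ cut $\Sigma$ into the $S_v$. A disc bounded by some $\delta_e$, or an annulus between $\delta_e$ and another $\delta_{e'}$ or some $p_v$, would be a union of pieces $S_v$ and have Euler characteristic $-2$ times their number, which is negative. So the $\delta_e$ are essential, non-peripheral and pairwise non-isotopic.

**Step 2: the subsurface $A$, its complement $B$, and $Q$.** Let $A$ be a regular neighborhood of $\bigcup p_v\cup\bigcup a_e$. It is connected, and $\chi(A)=-3k/2$ ($k$ circles, and one unit less for each of the $3k/2$ arcs). Let $B$ be the closure of $\Sigma\setminus A$. Each $S_v$ cut along $p_v\cup a_-\cup a_+\cup a_m$ is a disc, so $B$ is a union of $k$ discs glued along $3k/2$ arcs (one in each $\delta_e$) according to $E$. So $B$ is connected, $\chi(B)=-k/2<0$, and $f:=|\pi_0(A\cap B)|\ge1$.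

A disc bounded by a curve of $A\cap B$, or an annulus between two curves of $A\cap B$ or between such a curve and a component of $\partial\Sigma$, would be a union of some of the pieces $A,B$. But $\chi(A)$, $\chi(B)$ and $\chi(A)+\chi(B)$ are all negative. So the curves of $A\cap B$ are essential, non-peripheral and pairwise non-isotopic, and $A$ is an essential subsurface. Let $Q$ consist of these curves and a pants decomposition of $B$. Since $A$ has $k+f$ boundary components, $2-2g(A)-(k+f)=-3k/2$, hence
$$g(A)\le \tfrac k4+\tfrac12 .\tag{1}$$

*Example.* The recipe makes sense for $k=6$, with $M$ joining $v_i$ to $v_{i+3}$; the graph is $K_{3,3}$. To find $A\cap B$, follow the boundary of the ribbon surface: arriving at a vertex along one half-edge, leave along the next one clockwise. The clockwise order is $-,m,+$ at even vertices and $-,+,m$ at odd ones. Starting from $v_1\to v_2$ one finds the closed walk $1,2,5,4,3,6$; the others are $2,3,4,1,6,5$ and $1,4,5,6,3,2$. Each of the nine edges is used twice, so $f=3$. Since $\chi(A)=-9$ with nine boundary components, $A$ has genus $1$; since $\chi(B)=-3$ with three boundary components, $B$ has genus $1$ too. This is the piece announced at the end of Section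 3. (Check: the genus of $\Sigma$ is $1+1+(3-1)=4=1+k/2$.)

**Step 3: the curves $c_e$.** These are the curves to be visited. For $e=\{v,w\}$ let $P_e\subset A$ be a neighborhood of $p_v\cup a_e\cup p_w$, a pair of pants with boundary $p_v,p_w,c_e$. Each component of $A\setminus P_e$ meets $c_e$, because $A$ is connected. So $A\setminus P_e$ is connected, with Euler characteristic $1-3k/2<0$, and $c_e$ is essential and non-peripheral in $A$. Put $C_j=\{c_e:e\in M_j\}$. As $M_j$ is a matching, these $k/2$ curves are pairwise disjoint. They are pairwise non-isotopic, since otherwise $A$ would be two pairs of pants and an annulus, with $\chi(A)=-2$.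

**Step 4: the curve $y$.** We need one curve of $A$ that crosses every $c_e$. In $S_{v_i}$ let $\kappa_i$ be the arc from $\delta_-$ to $\delta_+$ hugging $a_-\cup p\cup a_+$ on its north side if $i$ is even, on its south side if $i$ is odd. So $\kappa_i$ crosses $a_m$ once and misses $a_\pm$. Since $k$ is even, the arcs join up to a simple closed curve $y\subset A$ that, near each $\delta_{f_i}$, crosses $a_{f_i}$ once to change from one side to the other. The arc $y\cap S_{v_i}$ differs from $\kappa_i$ only by sliding endpoints along $\delta_\pm$. Thus $y$ meets each $\delta_{f_i}$ once, is disjoint from $\delta_e$ for $e\in M$, meets each $a_{f_i}$ once, and meets each $a_e$ with $e\in M$ twice.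

**Lemma 5.1.** The curve $y$ is essential and non-peripheral in $A$ and crosses every $c_e$.

*Proof.* The $a_e$ are properly embedded arcs of $A$, so the algebraic intersection number $y\cdot a_e$ is invariant under homotopy of $y$ in $A$. For cycle edges it is $\pm1$. Let $e\in M$ join $v=v_i$ ($i$ even) and $w=v_j$ ($j$ odd), and orient $a_e$ from $v$ to $w$. At $v$ it runs north from $p_v$ to the northern hole. At $w$ it runs north again, from the southern hole to $p_w$. At both crossings $y$ runs east. So both crossings have the same sign and $y\cdot a_e=\pm2$. Hence $y\cdot a_e\neq0$ for all $e$, and $y$ is not null-homotopic. It is isotopic neither to a component of $A\cap B$ nor to $c_e$, since these are disjoint from $a_e$. It is not isotopic to $p_v$, since $p_v$ is disjoint from $a_{e'}$ for edges $e'\not\ni v$.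

If $i(y,c_e)=0$, then $y$ is isotopic into $P_e$ or into $A\setminus P_e$. In a pair of pants every simple closed curve is trivial or parallel to the boundary, so in the first case $y$ would be trivial or isotopic to $p_v$, $p_w$ or $c_e$. In the second case $y$ misses $a_e\subset P_e$, so $y\cdot a_e=0$. Both are impossible. $\square$

The signs matter here: had all the $\delta_m$ been drawn to the north, the two crossings with a matching arc would have opposite signs.

## 6. One round in $\mathcal P(\Sigma)$ costs at most $17k$

For $*\in\{-,+,m\}$ let $\eta_v^*$ be the non-peripheral boundary curve of the pair of pants $N(p_v\cup a_*\cup\delta_*)\subset S_v$, and let $\eta^y_{v_i}$ be that of $N(\delta_-\cup\kappa_i\cup\delta_+)\subset S_{v_i}$. For $j=1,2,3$ let $*_j(v)$ be the half-edge at $v$ of the $M_j$-edge. For fixed $v$ these are distinct, and $*_j(v)\in\{-,+\}$ if $j\le2$. Define, with $5k/2$ curves each,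
$$\hat R_j=\{\delta_e\}_{e\in E}\cup\{\eta_v^{*_j(v)}\}_v,\qquad R_j=\{\delta_e\}_{e\notin M_j}\cup C_j\cup\{\eta_v^{*_j(v)}\}_v,\qquad \hat R_y=\{\delta_e\}_{e\in E}\cup\{\eta_v^y\}_v .$$
The first and third are pants decompositions, since each $S_v$ is cut into two pairs of pants; Step 1 shows that $R_j$ is one too. The decompositions $\hat R_j$ and $\hat R_y$ are relay stations in which all $\delta_e$ are present, so that the vertices $v$ can be treated independently.

**Step 1: $d(\hat R_j,R_j)\le k/2$.** For $e=\{v,w\}\in M_j$, the component containing $\delta_e$ of the complement of the other curves is a four-holed sphere with boundary $p_v,p_w,\eta_v,\eta_w$. In it $c_e$ meets $\delta_e$ twice and separates $\{p_v,p_w\}$ from $\{\eta_v,\eta_w\}$, while $\delta_e$ separates $\{p_v,\eta_v\}$ from $\{p_w,\eta_w\}$. By Fact 2.3, $\delta_e\to c_e$ is an elementary move. The four-holed spheres for different $e\in M_j$ have disjoint interiors, so we may perform all $k/2$ moves one after another.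

**Step 2: $d(\hat R_j,\hat R_{j'})\le k$.** In each $S_v$ replace $\eta^*$ by $\eta^{*'}$, where $*\ne*'$. The arc $a_{*'}$ leaves $X=N(p\cup a_*\cup\delta_*)$ exactly once, and $\delta_{*'}$ lies outside $X$. So $\eta^{*'}\cap X$ is one arc, going around $p$ and the part of $a_{*'}$ in $X$, with two endpoints on $\eta^*$. Thus $|\eta^*\cap\eta^{*'}|=2$. The pairs $\{p,\delta_*\}$ and $\{p,\delta_{*'}\}$ give different partitions, and Fact 2.3 applies.

**Step 3: $d(\hat R_j,\hat R_y)\le k$ for $j=1,2$.** The arc $\kappa_i$ has one end on $\delta_\pm\subset X=N(p\cup a_\pm\cup\delta_\pm)$, runs along $a_\pm$ and around $p$ inside $X$, and leaves $X$ exactly once. So $\eta^y\cap X$ is one arc with two endpoints on $\eta^\pm$. The pairs $\{\delta_-,\delta_+\}$ and $\{p,\delta_\pm\}$ give different partitions. Again Fact 2.3 applies at each $v$.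

**Step 4: there is $R_y\ni y$ with $d(\hat R_y,R_y)\le k$.** The aim is to trade the curves $d_i:=\delta_{f_i}$, which $y$ crosses, for curves disjoint from $y$, and to bring in $y$ at the end. Write $\eta_i=\eta^y_{v_i}$. Sliding the ends of $\kappa_i$ along $\delta_\pm$ does not change $N(\delta_-\cup\kappa_i\cup\delta_+)$ up to isotopy. So we may take $\Pi_i=N(\delta_-\cup\kappa_i\cup\delta_+)\subset S_{v_i}$ with $y\cap\Pi_i=\kappa_i$, a pair of pants with boundary $d_{i-1},d_i,\eta_i$. The $\Pi_i$ form a cyclic chain, a torus with holes $\eta_1,\dots,\eta_k$, in which $y$ runs once around.

Choose a point $x_i\in d_i\setminus y$ for each $i$. Cutting $\Pi_i$ along $\kappa_i$ gives an annulus. One boundary curve is $\eta_i$, and the other consists of $d_{i-1}$ and $d_i$ (each cut at a point) and two copies of $\kappa_i$. So there are disjoint arcs in $\Pi_i\setminus\kappa_i$ from $\eta_i$ to $x_{i-1}$ and to $x_i$. Joining them at the $x_i$ we get pairwise disjoint arcs $s_i$ ($1\le i\le k-1$) from $\eta_i$ to $\eta_{i+1}$ in $\Pi_i\cup\Pi_{i+1}$, disjoint from $y$, crossing $d_i$ once and no other $d_j$.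

Let $\varepsilon_1=\eta_1$. For $r\ge2$ let $\varepsilon_r$ be the outer boundary curve of a neighborhood $U_r$ of $\eta_1\cup s_1\cup\eta_2\cup\dots\cup s_{r-1}\cup\eta_r$, with $U_2\subset U_3\subset\cdots$ nested; so $U_r$ is a sphere with holes $\eta_1,\dots,\eta_r,\varepsilon_r$. The curve $\varepsilon_r$ lies in $\Pi_1\cup\dots\cup\Pi_r$ and is disjoint from $y$, from $d_k$, and from $d_j$ for $j\ge r$.

For $r=1,\dots,k-1$ successively replace $d_r$ by $\varepsilon_{r+1}$. Before this move, $d_r$ is adjacent to two pairs of pants. One is $(\varepsilon_r,d_k,d_r)$, which is what remains of the sphere $\Pi_1\cup\dots\cup\Pi_r$, with holes $\eta_1,\dots,\eta_r,d_k,d_r$, after $\varepsilon_r$ cuts off $\eta_1,\dots,\eta_r$. The other is $\Pi_{r+1}=(d_r,\eta_{r+1},d_{r+1})$. Their union along $d_r$ is a four-holed sphere with holes $\varepsilon_r,d_k,\eta_{r+1},d_{r+1}$; for $r=k-1$ two of the holes are the two sides of $d_k$. In it $\varepsilon_{r+1}$ surrounds $\varepsilon_r$, $\eta_{r+1}$ and a subarc of $s_r$ crossing $d_r$ once. So $|\varepsilon_{r+1}\cap d_r|=2$, and the pairs $\{\varepsilon_r,\eta_{r+1}\}$ and $\{\varepsilon_r,d_k\}$ give different partitions. By Fact 2.3 this is an elementary move.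

After these $k-1$ moves the component containing $d_k$ is a one-holed torus with boundary $\varepsilon_k$. It contains $y$, which meets $d_k$ once. The $k$-th move is $d_k\to y$, and
$$R_y=\{\delta_e\}_{e\in M}\cup\{\eta_i\}_{1\le i\le k}\cup\{\varepsilon_2,\dots,\varepsilon_k\}\cup\{y\}.$$

**Step 5: adding up.** Going through $\hat R_y$ and $\hat R_j$ for $j=1,2$, and through $\hat R_y,\hat R_1,\hat R_3$ for the last,
$$d(R_y,R_1),\ d(R_y,R_2)\le k+k+\tfrac k2=\tfrac52k,\qquad d(R_y,R_3)\le\tfrac72k.\tag{2}$$

**The program of twists.** Let $n\ge1$, $m=6n+1$, and
$$(D_1,\dots,D_m)=(y,C_1,y,C_2,y,C_3,\;y,C_1,y,C_2,y,C_3,\;\dots,\;y).$$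
Let $R(D_s)\in\{R_y,R_1,R_2,R_3\}$ be the corresponding pants decomposition, so $D_s\subset R(D_s)$. Let $\tau_s$ be the product of the positive Dehn twists about the components of $D_s$. For exponents $N_s\ge1$ put
$$g_s=\tau_1^{N_1}\cdots\tau_s^{N_s},\qquad g=g_m .$$
These are supported in $A$, so they fix $Q$ and every $p_v$.

**Lemma 6.1.** For $T\in\mathcal P(A)$ and all exponents, $d_{\mathcal P(\Sigma)}(T\cup Q,gT\cup Q)\le Z+17kn$, where $Z=2d_{\mathcal P(\Sigma)}(T\cup Q,R_y)$.

*Proof.* Twisting about $D_s$ does not move $R(D_s)$, because $D_s\subset R(D_s)$. So $g_sR(D_s)=g_{s-1}R(D_s)$, and the size of the exponents is irrelevant. Go from $T\cup Q$ to $R_y=g_1R(D_1)$, then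
$$g_1R(D_1)\to g_1R(D_2)=g_2R(D_2)\to g_2R(D_3)=g_3R(D_3)\to\dots\to g_mR(D_m)=gR_y,$$
then to $g(T\cup Q)=gT\cup Q$. Mapping classes act by isometries, so the first and last parts cost $Z/2$ each. The step $g_sR(D_s)\to g_sR(D_{s+1})$ costs $d(R(D_s),R(D_{s+1}))$. By (2), each block of six consecutive steps costs at most $4\cdot\frac52k+2\cdot\frac72k=17k$, and there are $n$ blocks. $\square$

The exponents are still free. In $\mathcal P(A)$ we shall use them to force visits.

## 7. Twist numbers about a curve

This section makes "amount of twisting about $x$" precise for an arbitrary curve $x$ of $A$, in place of the rational number $p/q$ of Section 4.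

Give the interior of $A$ a complete finite-area hyperbolic metric and represent curves by geodesics, which realize intersection numbers. For a curve $x$ fix a lift $\ell\subset\mathbb H^2$ and a generator $\gamma$ of its stabilizer. The complement of the endpoints of $\ell$ in $\partial\mathbb H^2$ is $I^-\sqcup I^+$. Identify each of $I^\pm$ with $\mathbb R$ so that $\gamma$ acts by $t\mapsto t+1$ on both. So both coordinates increase towards the attracting point of $\gamma$.

**Definition 7.1.** Let $u$ be a curve. For a lift $\tilde u$ of its geodesic that crosses $\ell$, with endpoints $a\in I^-$, $b\in I^+$, put $\mathrm{tw}(\tilde u)=b-a$. Let $\mathrm{Tw}_x(u)$ be the set of these values; it is nonempty iff $u$ crosses $x$. For a multicurve take the union over its components.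

In the upper half plane with $\ell$ from $0$ to $\infty$ one sees at once that
$$\text{geodesics }(a,b),(a',b')\text{ crossing }\ell\text{ cross each other}\iff(a-a')(b-b')<0.\tag{3}$$

**Lemma 7.2.** If $u,v$ cross $x$ and $i(u,v)=0$ (possibly $u=v$), then $|s-t|\le1$ for $s\in\mathrm{Tw}_x(u)$, $t\in\mathrm{Tw}_x(v)$. In particular $\mathrm{Tw}_x(P)$ has diameter at most $1$ for every multicurve $P$.

*Proof.* No lift of $u$ crosses a lift of $v$. Let $s=b-a$ and $t=b'-a'$ come from $\tilde u$ and $\tilde v$. Translating $\tilde u$ by a power of $\gamma$, which does not change $s$, we may assume $a\le a'<a+1$. If $a<a'$, then (3) for $\tilde v$ with $\tilde u=(a,b)$ and with $\gamma\tilde u=(a+1,b+1)$ gives $b\le b'\le b+1$. Since $0<a'-a<1$, we get $t-s=(b'-b)-(a'-a)\in(-1,1)$. If $a=a'$, then (3) with $\gamma^{\pm1}\tilde u$ gives $b-1\le b'\le b+1$. $\square$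

**Lemma 7.3.** If $u\ne v$ cross $x$, then $|s-t|\le 2\,i(u,v)+3$ for $s\in\mathrm{Tw}_x(u)$, $t\in\mathrm{Tw}_x(v)$.

*Proof.* The idea is that if the twist numbers differ much, one lift of $v$ crosses many translates of a lift of $u$, and all but two of these crossings occur within two periods of $v$.

Let $\tilde u=(a,b)$ and $\tilde v=(a',b')$ be lifts with values $s,t$, and let $J$ be the set of integers $j$ such that $\gamma^j\tilde u=(a+j,b+j)$ crosses $\tilde v$. By (3), $J$ is the set of integers strictly between $a'-a$ and $b'-b$. These two numbers differ by $|(b'-b)-(a'-a)|=|t-s|$. An open interval of length $\lambda$ contains at least $\lambda-1$ integers, so $|J|\ge|t-s|-1$.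

Let $o=\tilde v\cap\ell$ and let $w$ generate the stabilizer of $\tilde v$, translating towards $b'$. The lines $\ell$, $w\ell$, $w^{-1}\ell$ are lifts of the simple geodesic $x$. They are distinct, as they meet $\tilde v$ in the different points $o,wo,w^{-1}o$, hence they are disjoint without common endpoints. Since $wo$ lies on the $I^+$-side of $\ell$, the line $w\ell$ has its endpoints $c<d$ in $I^+$, and the half plane beyond it (not containing $\ell$) abuts on $(c,d)$. The line $\gamma w\ell$ is different from $w\ell$, because $\gamma$ has axis $\ell$. It is again a lift of $x$, so the intervals $[c,d]$ and $[c+1,d+1]$ are nested or disjoint. Intervals of equal length that are translates by $1$ are not nested, so they are disjoint and $d-c<1$.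

If $\gamma^j\tilde u$ meets $w\ell$, then $b+j\in(c,d)$, because its other endpoint $a+j$ lies in $I^-$. As $d-c<1$, this happens for at most one $j$. The part of $\tilde v$ from $wo$ on lies in the closed half plane beyond $w\ell$. A line $\gamma^j\tilde u$ that crosses $\tilde v$ there must meet $w\ell$. So this happens for at most one $j$. In the same way, at most one $\gamma^j\tilde u$ crosses $\tilde v$ at or before $w^{-1}o$.

For all other $j\in J$ the crossing point lies in the open segment of $\tilde v$ between $w^{-1}o$ and $wo$, which consists of two periods. Different $j$ give different points of $\tilde v$, since the lines $\gamma^j\tilde u$ are distinct lifts of a simple geodesic and hence disjoint. Each point of $u\cap v$ has exactly one $\langle w\rangle$-orbit of preimages on $\tilde v$, because $v$ is simple, and this orbit meets the open segment at most twice. So $|J|\le2\,i(u,v)+2$, and $|t-s|\le|J|+1\le2\,i(u,v)+3$. $\square$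

**Lemma 7.4.** Let $T,T'$ be adjacent in $\mathcal P(A)$ with $x\notin T\cup T'$. Then $|s-t|\le7$ for all $s\in\mathrm{Tw}_x(T)$, $t\in\mathrm{Tw}_x(T')$.

*Proof.* If a curve $z\in T\cap T'$ crosses $x$, compare $s$ and $t$ with an element of $\mathrm{Tw}_x(z)$; Lemma 7.2 gives $|s-t|\le2$. Otherwise let the move be $\alpha\to\beta$. As $T$ is maximal and $x\notin T$, some curve of $T$ crosses $x$, and it can only be $\alpha$. Likewise the only curve of $T'$ crossing $x$ is $\beta$. So $s\in\mathrm{Tw}_x(\alpha)$, $t\in\mathrm{Tw}_x(\beta)$, and $i(\alpha,\beta)\le2$. Lemma 7.3 gives $|s-t|\le7$. $\square$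

**Lemma 7.5.** Let $T_0,\dots,T_L$ be a path in $\mathcal P(A)$, and suppose $|s-t|>7L+1$ for some $s\in\mathrm{Tw}_x(T_0)$, $t\in\mathrm{Tw}_x(T_L)$. Then $x\in T_r$ for some $r$.

*Proof.* Otherwise every $T_r$ crosses $x$, by maximality of $T_r$. Choose $s_r\in\mathrm{Tw}_x(T_r)$ with $s_0=s$ and, if $L\ge1$, $s_L=t$. Lemma 7.4 gives $|s-t|\le7L$ if $L\ge1$, and Lemma 7.2 gives $|s-t|\le1$ if $L=0$. $\square$

This is the general form of the Farey computation. It remains to see that Dehn twists change twist numbers as they should.

**Lemma 7.6.** Let $D$ be a multicurve in $A$, $x\in D$, $\tau$ the product of the positive twists about the components of $D$, and $P$ a multicurve crossing $x$. There is $\sigma\in\{\pm1\}$, depending only on conventions (orientations and the labeling of $I^\pm$), with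
$$|t-s-\sigma N|\le3\qquad\text{for all }N\in\mathbb Z,\ s\in\mathrm{Tw}_x(P),\ t\in\mathrm{Tw}_x(\tau^NP).$$

*Proof.* Let $\tau$ be smooth and supported in disjoint annuli around $D$. The preimage of these annuli in $\mathbb H^2$ consists of strips, one of which contains $\ell$. Let $X^\pm$ be the components of the complement of the strips that are adjacent to the strip around $\ell$, on the $I^\pm$ side. Let $\tilde\tau$ be the lift of $\tau$ that is the identity on $X^-$. Since $\tau$ is a diffeomorphism with compact support, $\tilde\tau$ is bi-Lipschitz, hence a quasi-isometry, and extends to an orientation-preserving homeomorphism of $\partial\mathbb H^2$.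

First, $\tilde\tau$ commutes with $\gamma$: the map $\tilde\tau\gamma\tilde\tau^{-1}$ is a deck transformation which agrees with $\gamma$ on $X^-$, so it equals $\gamma$. Hence $\tilde\tau$ fixes the attracting and the repelling point of $\gamma$, preserves $I^\pm$, and acts on each as an increasing homeomorphism commuting with $t\mapsto t+1$.

Second, we determine $\tilde\tau$ on $X^+$. The strip can be written as $\mathbb R\times[0,1]$ with $\gamma(p,r)=(p+1,r)$. There $\tilde\tau$ is $(p,r)\mapsto(p+\sigma r,r)$ with $\sigma=\pm1$, being the identity on the $X^-$ side $r=0$. On the side $r=1$ it is $\gamma^\sigma$. Since $\tau$ is the identity on the complement of the annuli, $\tilde\tau$ agrees on $X^+$ with a deck transformation, which must be $\gamma^\sigma$.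

Third, we find points where $\tilde\tau^N$ is under control. The components of $A\setminus D$ have negative Euler characteristic, so the stabilizer of $X^-$, the fundamental group of such a component, is free of rank at least $2$ and non-elementary. Its limit set is infinite and lies in the closure of $I^-$, so it has a point in $I^-$. This point is a limit of points of $X^-$, so $\tilde\tau$ fixes it. Likewise $X^+$ has a limit point in $I^+$, on which $\tilde\tau^N$ acts as $\gamma^{\sigma N}$. An increasing homeomorphism of $\mathbb R$ that commutes with $t\mapsto t+1$ and fixes a point $p$ preserves each interval $[p+j,p+j+1]$, so it moves every point by less than $1$. Applied to $\tilde\tau^N$ on $I^-$ and to $\gamma^{-\sigma N}\tilde\tau^N$ on $I^+$, this gives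
$$|\tilde\tau^N(a)-a|<1,\qquad|\tilde\tau^N(b)-b-\sigma N|<1 .$$

Now let $s=b-a$ come from a lift of a component of $P$ with endpoints $(a,b)$. The geodesic with endpoints $(\tilde\tau^Na,\tilde\tau^Nb)$ is a lift of a component of $\tau^NP$, with value within $2$ of $s+\sigma N$. By Lemma 7.2 every other element of $\mathrm{Tw}_x(\tau^NP)$ differs from this value by at most $1$. $\square$

## 8. Forced visits in $\mathcal P(A)$

**Proposition 8.1.** Fix $T\in\mathcal P(A)$ with $y\notin T$, and $K>0$. The exponents $N_1,\dots,N_m$ can be chosen so that for every path $T_0=T,\dots,T_L=gT$ in $\mathcal P(A)$ with $L\le K$ there are times $0=t_0\le t_1\le\dots\le t_m\le L$ such that every component of $g_sD_s$ belongs to some $T_t$ with $t_{s-1}\le t\le t_s$ ($1\le s\le m$).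

*Proof.* By Lemma 5.1 every component of $D_s$ crosses every component of $D_{s+1}$, since one of the two is $y$ and the other is some $C_j$. Put $h_{m+1}=1$ and $h_s=\tau_s^{N_s}h_{s+1}$. Thus $h_1=g$ and $g=g_sh_{s+1}$ for all $s$.

**Step 1: choosing the exponents.** We choose $N_m,N_{m-1},\dots,N_1$ in this order so that

1. for $s\ge2$, $h_sT$ contains no component of $D_{s-1}$;
2. for each component $z$ of $D_s$, $\mathrm{Tw}_z(h_sT)\ne\emptyset$, and each of its elements has distance $>7K+1$ from every element of $\mathrm{Tw}_z(w)$, for all components $w$ of $D_{s-1}$ (if $s=1$: from every element of $\mathrm{Tw}_z(T)$).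

Suppose $N_m,\dots,N_{s+1}$ have been chosen. By condition 1 for $s+1$, or by $y\notin T$ if $s=m$, the decomposition $h_{s+1}T$ contains no component of $D_s$. By maximality it crosses each component $z$ of $D_s$. By Lemma 7.6 applied to $h_sT=\tau_s^{N_s}h_{s+1}T$, the set $\mathrm{Tw}_z(h_sT)$ is nonempty and its elements tend to $\pm\infty$ as $N_s\to\infty$, while the finitely many sets $\mathrm{Tw}_z(w)$, and $\mathrm{Tw}_z(T)$, are bounded. So condition 2 holds for all large $N_s$.

For condition 1, let $w$ be a component of $D_{s-1}$ and $z$ a component of $D_s$; then $w$ crosses $z$. By Lemma 7.6 the elements of $\mathrm{Tw}_z(\tau_s^{-N}w)$ leave every bounded set as $N\to\infty$, so $\tau_s^{-N}w$ lies outside any given finite set of curves for large $N$. Thus $\tau_s^{-N_s}w\notin h_{s+1}T$, that is, $w\notin h_sT$, for large $N_s$.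

**Step 2: the first visit.** Take a path as in the statement. It runs from $T$ to $gT=h_1T$ and has length $L\le K$, and $\mathrm{Tw}_y(T)\ne\emptyset$ since $y\notin T$. By condition 2 for $s=1$ and Lemma 7.5, $y=g_1y$ lies in some $T_t$. Let $t_1$ be the first such time.

**Step 3: from one visit to the next.** Suppose $s<m$ and $T_{t_s}$ contains $g_sw$ with $w$ a component of $D_s$. Let $z$ be a component of $D_{s+1}$; then $g_{s+1}z=g_s\tau_{s+1}^{N_{s+1}}z=g_sz$. Apply $g_s^{-1}$ to the path from time $t_s$ on. It now starts at a pants decomposition containing $w$, which crosses $z$, and ends at $g_s^{-1}gT=h_{s+1}T$; its length is at most $K$. By condition 2 for $s+1$ and Lemma 7.5, $z$ occurs in it, so $g_{s+1}z\in T_t$ for some $t\ge t_s$. Let $t_{s+1}$ be the maximum over $z$ of the first such times. Then every component of $g_{s+1}D_{s+1}$ is visited between $t_s$ and $t_{s+1}$. Moreover $T_{t_{s+1}}$ contains one of these components, so the induction continues. $\square$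

## 9. Dual graphs and the counting bound

We now have to show that visiting (twisted copies of) $C_1,C_2,C_3$ takes many moves in $\mathcal P(A)$. All that we remember of a visit is which holes of $A$ it brings together.

**Definition 9.1.** For $T\in\mathcal P(A)$ let $\Gamma(T)$ be the dual graph: one trivalent vertex for each pair of pants, so $V=-\chi(A)=3k/2$ vertices; one edge for each curve; and one leg for each boundary component of $A$. The leg of $p_v$ is labeled $v\in\{1,\dots,k\}$; the other $f$ legs are unlabeled. We say that $\{v,w\}$ *appears* in $T$ if some vertex of $\Gamma(T)$ is incident with the legs $v$ and $w$.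

The graph $\Gamma(T)$ is connected with first Betti number $\xi(A)-V+1=g(A)$. For the five-holed sphere of Section 1 and $\{a,b\}$ with $a$ around $1,2$ and $b$ around $4,5$, the dual graph is a chain of three vertices, with legs $1,2$ at one end, $3$ in the middle and $4,5$ at the other end; the pairs $\{1,2\}$ and $\{4,5\}$ appear. If $T$ contains $c_e$ with $e=\{v,w\}$, then $P_e$ is one of its pairs of pants and $\{v,w\}$ appears in $T$.

**Proposition 9.2.** Let $k\ge16$ be even. For some choice of $(\omega,M)$, every path in $\mathcal P(A)$ along which all pairs $\{v,w\}$ with $vw\in E$ appear has length at least $\lambda_k$.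

The surface $A$ depends on $(\omega,M)$, but the graphs $\Gamma(T)$ are objects of one combinatorial kind. We bound the number of sets of pairs that paths of length at most $L$ can show, and compare with the number of edge sets.

**Step 1: what a move does to the dual graph.** Describe a graph by a set $H$ of $3V$ half-edges, a fixed involutive pairing of some of them (the pairs are the edges, the unpaired half-edges are the legs, with fixed labels), and a partition of $H$ into triples (the vertices). A move in a one-holed torus does not change $\Gamma$. A move in a four-holed sphere occurs at an edge $\{h,h'\}$ joining distinct vertices $\{h,a,b\},\{h',c,d\}$, where $a,b,c,d$ are the holes of the four-holed sphere. By Fact 2.3 the partition $ab|cd$ of the holes changes. So, naming by $h$ the side of the new curve facing $a$, the move replaces the two triples by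
$$\{h,a,c\},\{h',b,d\}\qquad\text{or}\qquad\{h,a,d\},\{h',b,c\}$$
and does not change the pairing. With $H$ totally ordered and the names chosen so that $h<h'$, $a<b$, $c<d$, this defines the *type* of the move, one of two. From now on delete the torus moves.

**Why the obvious count is too weak.** One would first record, for each move, its edge and its type. There are $(3V-(k+f))/2<7k/4$ edges, so this allows up to $7k/2$ possibilities per move, hence a factor of the form $(7k/2)^L$ in the count. We shall see below that there are about $k^{3k/2}$ edge sets and about $k^{5k/4}$ initial graphs, up to factors $C^k$. The count must therefore make up a factor $k^{k/4}$, and as soon as $L\ge k/4$ the factor $(7k/2)^L$ already does so. So this count cannot prove a lower bound above $k/4$, and we need one above $17k$. The waste is that the record fixes the order of moves that take place far apart and do not influence each other. If we can reduce the record to a bounded number of bits per move, the bound becomes of order $k\log k$.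

**Step 2: a code with $32$ possibilities per move.** Fix a concrete initial graph $G_0$ with $H$ totally ordered, and a sequence of $L'\le L$ moves. Regard each triple as an *instance*, existing from its creation (by a move, or initially) to its destruction by a move. The *fate* of an instance is $\infty$ if it is never destroyed. Otherwise it is the half-edge of the instance lying on the edge at which the destroying move is performed. This edge joins distinct vertices, so exactly one half-edge of the instance lies on it. A fate is one of four possibilities: $\infty$, or the smallest, the middle or the largest half-edge of the triple.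

The *code* consists of the fates of the $V$ initial instances, followed by one block for each move, namely its type and the fates of the two created instances (first that of the one containing $h$). The blocks are listed in the following canonical order. Call an edge $\{h,h'\}$ *ready* if $h,h'$ lie in distinct current instances $u,v$ with fates $h$ and $h'$ respectively. As long as there is a ready edge, perform the move at the ready edge containing the smallest half-edge; its block is the next block of the code.

*Example.* Let $H=\{1,\dots,12\}$ with edges $\{1,4\},\{6,9\},\{7,10\}$ and triples $\{1,2,3\},\{4,5,6\},\{7,8,9\},\{10,11,12\}$. Perform a move of the first type at $\{7,10\}$, giving $\{7,8,11\},\{10,9,12\}$, then one at $\{1,4\}$, giving $\{1,2,5\},\{4,3,6\}$. The initial fates are $1,4,7,10$, and the created instances have fate $\infty$. Both edges are ready at the start, and the canonical order performs $\{1,4\}$ first. The opposite original order has the same code: the irrelevant order is forgotten. If a third move at $\{6,9\}$ follows, then $\{4,3,6\}$ has fate $6$ and $\{10,9,12\}$ has fate $9$, and $\{6,9\}$ becomes ready only after both earlier moves have been performed.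

**Step 3: the canonical procedure performs exactly the original moves, with the same instances.** This shows that nothing relevant is lost. Write $\mu<\nu$ if an instance created by the move $\mu$ is destroyed by the move $\nu$, and extend transitively; then $\mu<\nu$ implies that $\mu$ precedes $\nu$ in original time. We show by induction that the set $\mathcal I$ of moves already performed is a down-closed set of original moves, and that the current instances are those initial or created by $\mathcal I$ and not destroyed by $\mathcal I$. At the start $\mathcal I=\emptyset$.

*The procedure does not stop too early.* If original moves remain, let $\mu$ be the remaining one that is earliest in original time. All original moves before $\mu$ are in $\mathcal I$. So both inputs of $\mu$ are initial or created by $\mathcal I$, and they are destroyed by $\mu\notin\mathcal I$ only. Hence both are current, and the edge of $\mu$ is ready.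

*It performs only original moves.* Let $\{h,h'\}$ be ready, with $u\ni h$ and $v\ni h'$. By the meaning of fates, in the original sequence $u$ is destroyed by a move $\nu$ at time $t$ and $v$ by a move $\nu'$ at time $t'$, both at the edge $\{h,h'\}$.

If $t=t'$, then $\nu=\nu'$ has inputs $u,v$. It is not in $\mathcal I$, since $u,v$ are current. The moves creating $u,v$ (if any) are in $\mathcal I$, so $\mathcal I\cup\{\nu\}$ is down-closed. The next block is by definition that of $\nu$. The result of a move is determined by its inputs, its edge and its type, so the created instances are the original ones.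

If $t<t'$, then at time $t$ the move $\nu$ destroys $u$ and the instance containing $h'$ at that time. The latter is not $v$, since $v$ is destroyed only at $t'$. The instances containing $h'$ form a chain in original time, each created by the move destroying the preceding one. Since $v$ is destroyed later than time $t$, it comes later in the chain than the instance destroyed by $\nu$. So $v$ is created by a move $\ge\nu$. That move is in $\mathcal I$ because $v$ is current; hence $\nu\in\mathcal I$ by down-closedness, and $u$ is not current, a contradiction. The case $t'<t$ is symmetric.

So $G_0$ and the code determine all instances.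

**Step 4: counting histories and appearing pairs.** The number of codes is at most
$$4^V\sum_{j\le L}(2\cdot4\cdot4)^j\le2\cdot8^k\cdot32^L .$$
There are at most $V+2L$ instances, each containing three pairs of half-edges, and a pair $\{v,w\}$ appears along the path exactly when some instance contains the legs $v$ and $w$. So, given $G_0$ and the code, at most $3V+6L$ pairs appear, and the number of sets of pairs all of whose elements appear is at most $2^{3V+6L}=2^{4.5k}\,64^L$.

**Step 5: counting initial graphs.** We count the possible $\Gamma(T_0)$ over all $(\omega,M)$, up to isomorphism preserving labels, and fix one concrete ordered model $G_0$ for each. Choose a spanning tree of the graph and cut the $g=g(A)$ remaining edges. This gives a trivalent tree with $V$ vertices and $V+2$ legs. Root it at leg $1$ and embed it in the plane. It is then a plane binary tree with $V$ nodes, and there are at most $4^V$ shapes. Each of the other $V+1$ legs is labeled, unlabeled or cut. The labels $2,\dots,k$ can be distributed in $(k-1)!$ ways and the $2g$ cut legs paired in $(2g-1)!!$ ways; $g$ is determined by the number of cut legs. By (1), $2g\le k/2+1\le k$, so $(2g-1)!!\le(2g)^g\le k^{k/4+1/2}$ (for $g=0$ the value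 is $1$). As $(k-1)!\le k^k$ and $12^{3/2}<42$, the number of possible $G_0$ is at most
$$4^V3^{V+1}(k-1)!\,k^{k/4+1/2}\le3\cdot42^k\,k^{5k/4+1/2}.$$

**Step 6: counting edge sets.** There are $\frac{(k-1)!}2$ Hamiltonian cycles on $\{1,\dots,k\}$, each with $(k/2)!$ matchings $M$ between its two alternate classes. A given set of at most $3k/2$ pairs arises from at most $3^{3k/2}\le8^k$ such choices, since each pair is a cycle edge, a matching edge or both. By $n!\ge(n/e)^n$ we have $(k-1)!=k!/k\ge k^{k-1}e^{-k}$ and $(k/2)!\ge k^{k/2}(2e)^{-k/2}$. Moreover $8e^{3/2}\sqrt2<51$. So the number of distinct sets of pairs is at least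
$$\frac{(k-1)!\,(k/2)!}{2\cdot8^k}\ge\frac{k^{3k/2-1}}{2\cdot51^k}.$$

**Step 7: comparison.** Suppose every $(\omega,M)$ admits a path of length at most $L$ along which all its pairs appear. Then every edge set is one of the sets counted in Steps 4 and 5, so
$$\frac{k^{3k/2-1}}{2\cdot51^k}\le 6\cdot32^L\,64^L\,(8\cdot42\cdot2^{4.5})^k\,k^{5k/4+1/2}\le6\cdot2^{11L}\,7603^k\,k^{5k/4+1/2}.$$
Since $51\cdot7603=387753<2^{19}$, taking logarithms gives
$$11L\ge\tfrac k4\log_2k-19k-\tfrac32\log_2k-\log_212\ge\tfrac k4\log_2k-20k .$$
The last step uses $\frac32\log_2k+\log_212\le k$ for $k\ge16$; at $k=16$ the left side is less than $10$, and the difference of the two sides grows with $k$. Hence $L\ge\frac k{44}(\log_2k-80)=\lambda_k$.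

If $\lambda_k\le0$ the proposition is trivial. Otherwise, if it failed, every $(\omega,M)$ would admit such a path of length less than $\lambda_k$, hence at most $L=\lceil\lambda_k\rceil-1<\lambda_k$, contradicting what was just shown. This proves Proposition 9.2. $\square$

The gain comes from comparing exponents of $k$: the edge sets number roughly $k^{3k/2}$, the initial graphs only $k^{5k/4}$, because by (1) the genus of $A$ is at most about $k/4$, and each move now contributes only the factor $2^{11}$.

## 10. The distance gap: proof of Theorem 1

Let $k\ge16$ be even with $\log_2k>80$. Take $(\omega,M)$ from Proposition 9.2 and $\Sigma,A,Q$ from Section 5. Let $T\in\mathcal P(A)$ contain some $c_e$; since $y$ crosses $c_e$, we have $y\notin T$. Given $n\ge1$, choose the exponents by Proposition 8.1 with $K=n\lambda_k>0$, and put $T'=gT$.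

**Upper bound.** By Lemma 6.1, $d_{\mathcal P(\Sigma)}(T\cup Q,T'\cup Q)\le Z+17kn$ with $Z=2d_{\mathcal P(\Sigma)}(T\cup Q,R_y)$. This is finite because $\mathcal P(\Sigma)$ is connected, and it does not depend on $n$, since neither $T$ nor $R_y$ does.

**Lower bound.** Suppose a path from $T$ to $gT$ in $\mathcal P(A)$ has length $L<n\lambda_k$. Proposition 8.1 gives times $t_1\le\dots\le t_m$. For $0\le q<n$, between the times $t_{6q+1}$ and $t_{6q+6}$ the path visits all components of
$$g_{6q+2}C_1,\qquad g_{6q+4}C_2,\qquad g_{6q+6}C_3 .$$
The mapping classes $g_s$ fix each $p_v$. So $g_sc_e$ with $e=\{v,w\}$ bounds the pair of pants $g_sP_e$ together with $p_v$ and $p_w$, and $\{v,w\}$ appears in every pants decomposition containing $g_sc_e$. Hence all pairs of $E=M_1\cup M_2\cup M_3$ appear in this time interval. By Proposition 9.2, $t_{6q+6}-t_{6q+1}\ge\lambda_k$. Since $t_{6q+6}\le t_{6q+7}$, these $n$ intervals do not overlap, so $L\ge n\lambda_k$, a contradiction. Therefore $d_{\mathcal P(A)}(T,T')\ge n\lambda_k$. $\square$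

With the Corollary in Section 2, the conjecture is disproved: for even $k$ with $\log_2k>828$ and large $n$, no geodesic from $T\cup Q$ to $T'\cup Q$ stays in $i_Q(\mathcal P(A))$.

## 11. Quasi-isometry constants and all large genera

Part (c) of Theorem 2 was proved in Section 3. The other two parts follow from Theorem 1.

**Proof of Theorem 2(a).** Suppose $d_{\mathcal P(A)}\le K\,d_{\mathcal P(\Sigma)}+C$ on the pairs of Theorem 1. Then $n\lambda_k\le K(Z+17kn)+C$ for all $n$. Dividing by $n$ and letting $n\to\infty$ gives
$$K\ge\frac{\lambda_k}{17k}=\frac{\log_2k-80}{17\cdot44}=\frac{\log_2k-80}{748},$$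
which is unbounded in $k$. $\square$

**Proof of Theorem 2(b).** We close up the holes of one fixed counterexample by surfaces of negative Euler characteristic. Fix an even $k$ with $\log_2k>828$, and $\Sigma,A,Q$ as in Section 10. For $h\ge1$ and $b\ge0$ glue one-holed tori to $p_2,\dots,p_k$, and to $p_1$ a surface of genus $h$ with $b+1$ boundary components. The result $\hat\Sigma$ has $b$ boundary components and genus
$$\left(1+\tfrac k2\right)+(k-1)+h=\tfrac{3k}2+h ,$$
so all genera $\ge g_0:=1+3k/2$ occur. Each glued piece has negative Euler characteristic and is attached along one curve, and $\Sigma$ has negative Euler characteristic. So the $p_v$ are essential, non-peripheral and pairwise non-isotopic in $\hat\Sigma$. Together with the pieces $A$ and $B$, all of negative Euler characteristic, this shows as in Section 5 that $A$ is an essential subsurface of $\hat\Sigma$.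

Let $F$ consist of all $p_v$ and a pants decomposition of $\hat\Sigma\setminus\Sigma$, and put $\hat Q=Q\cup F$. This is a multicurve for $A\subset\hat\Sigma$ as in Section 2. Adding $F$ to all vertices of the path of Lemma 6.1 gives a path in $\mathcal P(\hat\Sigma)$, because the complexity-one components in which the moves take place are unchanged. So
$$d_{\mathcal P(\hat\Sigma)}(T\cup\hat Q,T'\cup\hat Q)\le Z+17kn .$$
The lower bound $d_{\mathcal P(A)}(T,T')\ge n\lambda_k$ concerns only $\mathcal P(A)$. As in the Corollary, for large $n$ no geodesic of $\mathcal P(\hat\Sigma)$ between these two points is contained in $i_{\hat Q}(\mathcal P(A))$. So the conjecture fails for $i_{\hat Q}:\mathcal P(A)\to\mathcal P(\hat\Sigma)$, with $\Sigma'=A$ connected. $\square$
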